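# Two disjoint compact convergence sets whose union is not a convergence set

## 1. Formal power series that converge on some lines

Throughout, $n\ge 2$, $\mathbb N=\{0,1,2,\dots\}$, $|z|$ is the Euclidean norm on $\mathbb C^{n+1}$, and $[z]\in\mathbb P^n$ is the point represented by $z\ne 0$.

**Definition 1 (convergent, divergent).** A formal power series $f(z)=\sum_\alpha a_\alpha z^\alpha\in\mathbb C[[z_0,\dots,z_n]]$ is *convergent* if it converges absolutely in some neighborhood of the origin. Equivalently, there is $C>0$ with $|a_\alpha|\le C^{|\alpha|+1}$ for all $\alpha\in\mathbb N^{n+1}$. Otherwise $f$ is *divergent*.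

**Example.** $\sum_m z_0^m$ is convergent. $\sum_m m!\,z_0^m$ is divergent.

Group the terms by degree: $f=\sum_{m\ge0}h_m$ with $h_m$ homogeneous of degree $m$. Restricting $f$ to a line through the origin gives a series in one variable.

**Definition 2 (convergence along a point, $\operatorname{Conv}(f)$).** Let $\xi\in\mathbb P^n$ have representative $\tilde\xi\in\mathbb C^{n+1}\setminus\{0\}$. We say that $f$ *converges along* $\xi$ if $\sum_m h_m(\tilde\xi)t^m$ has positive radius of convergence. Since $h_m(c\tilde\xi)t^m=h_m(\tilde\xi)(ct)^m$, the choice of $\tilde\xi$ does not matter. Put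
$$\operatorname{Conv}(f)=\{\xi\in\mathbb P^n: f\text{ converges along }\xi\}.$$

The radius of convergence is positive if and only if $\limsup_m|h_m(\tilde\xi)|^{1/m}<\infty$. Each single term is finite, so
$$\xi\in\operatorname{Conv}(f)\iff \sup_{m\ge1}|h_m(\tilde\xi)|^{1/m}<\infty. \tag{1}$$

**Example.** For $f=\sum_m m!\,z_0^m$ the supremum in (1) is $\sup_m (m!)^{1/m}|\tilde\xi_0|$. So $\operatorname{Conv}(f)$ is the hyperplane $\{z_0=0\}$.

A convergent series converges along every $\xi$. Indeed there are $\binom{m+n}{n}\le(m+1)^n$ monomials of degree $m$, so $|h_m(z)|\le (m+1)^nC^{m+1}|z|^m$, and (1) holds everywhere.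

**Definition 3 (convergence set).** $E\subset\mathbb P^n$ is a *convergence set* if $E=\operatorname{Conv}(f)$ for some divergent $f\in\mathbb C[[z_0,\dots,z_n]]$.

**Example.** By the previous example, every coordinate hyperplane is a convergence set. Lemma 1 below gives points and the empty set.

By (1), $\operatorname{Conv}(f)$ is the increasing union of the sets
$$K_k(f)=\{\xi\in\mathbb P^n:\ |h_m(\tilde\xi)|\le e^{km}|\tilde\xi|^m\ \text{ for all } m\ge1\},\qquad k=1,2,\dots \tag{2}$$
Each $K_k(f)$ is closed in $\mathbb P^n$, hence compact.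

## 2. Normalized logarithms of polynomials

Only the numbers $|h_m|^{1/m}$ matter in (1), so we pass to logarithms.

**Definition 4 ($u_P$ and $\mathcal H$).** For a nonzero homogeneous polynomial $P$ on $\mathbb C^{n+1}$ of degree $d\ge1$ put
$$u_P([z])=\tfrac1d\log|P(z)|-\log|z|\in[-\infty,\infty).$$
This is well defined on $\mathbb P^n$, continuous as a map to $[-\infty,\infty)$, and bounded above. Let $\mathcal H$ be the set of all $u_P$.

**Example.** $u_{z_0}([z])=\log(|z_0|/|z|)\le0$, and it equals $-\infty$ exactly on $\{z_0=0\}$. For $c\neq0$, $u_{cz_0}=u_{z_0}+\log|c|$.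

Two rules will be used constantly.

* $\mathcal H+\mathbb R=\mathcal H$: multiply $P$ by a constant.
* If $t_i\ge0$ are rational, finitely many, with $\sum t_i=1$, then $\sum t_iu_{P_i}\in\mathcal H$ (terms with $t_i=0$ are dropped). Choose a positive integer $M$ making every $e_i=t_iM/\deg P_i$ an integer. Then $\prod P_i^{e_i}$ has degree $\sum t_iM=M$, and $\frac1M\log\bigl|\prod P_i^{e_i}\bigr|=\sum\frac{t_i}{\deg P_i}\log|P_i|$.

In this language, (2) says that $K_k(f)$ is the set where $u_{h_m}\le k$ for all $m\ge1$ with $h_m\ne0$.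

**Lemma 1.** Let $\mathcal P$ be a countable set of homogeneous polynomials of positive degree (nonzero, so that $u_P$ is defined), and let $E=\{x\in\mathbb P^n:\sup_{P\in\mathcal P}u_P(x)<\infty\}$. If $E\ne\mathbb P^n$, then $E$ is a convergence set.

*Proof.* If $\mathcal P$ were finite, then $E=\mathbb P^n$, because each $u_P$ is bounded above. So $\mathcal P=\{P_1,P_2,\dots\}$ is infinite. Let $d_i=\deg P_i$ and choose $e_i\ge1$ with $e_id_i$ strictly increasing. Put $f=\sum_iP_i^{e_i}$. For $|z|=1$ and $m=e_id_i$,
$$|h_m(z)|^{1/m}=|P_i(z)|^{1/d_i}=e^{u_{P_i}([z])},$$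
and all other $h_m$ vanish. By (1), $\operatorname{Conv}(f)=E$. A convergent series converges along every point, so $E\ne\mathbb P^n$ makes $f$ divergent. $\square$

**Example.** The family $\{kz_i:k\ge1,\ 1\le i\le n\}$ has supremum $+\infty$ at $[z]$ as soon as some $z_i\neq0$ with $i\ge1$, and supremum $-\infty$ at $[1:0:\dots:0]$. So that point is a convergence set. Including $i=0$ as well shows that $\emptyset$ is one.

**Lemma 2 (Bernstein–Walsh inequality).** For each nonempty open $O\subset\mathbb P^n$ there is $c_O$ with $u\le\sup_Ou+c_O$ on $\mathbb P^n$ for all $u\in\mathcal H$.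

*Proof.* A unitary change of coordinates preserves $|z|$ and $\mathcal H$, so we may assume that $O\supset\{[1:y]:y\in\mathbb C^n,|y|<\rho\}$ with $0<\rho\le1$. Let $u=u_P$, $d=\deg P$ and $p(y)=P(1,y)$, so $\deg p\le d$ and $u([1:y])=\frac1d\log|p(y)|-\frac12\log(1+|y|^2)$.

Fix a unit vector $e$ and put $q(\lambda)=p(\lambda e)$. The function $q(\lambda)/\lambda^d$ is holomorphic near $\lambda=\infty$ too. By the maximum principle on $\{|\lambda|\ge\rho'\}\cup\{\infty\}$ for $\rho'<\rho$, and then $\rho'\to\rho$, we get $|p(y)|\le\sup_{|\cdot|<\rho}|p|\cdot(|y|/\rho)^d$ for $|y|\ge\rho$. On $|y|<\rho$ we have $\frac1d\log|p|\le\sup_Ou+\frac12\log(1+\rho^2)$. So for $|y|\ge\rho$,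
$$u([1:y])\le\sup_Ou+\tfrac12\log(1+\rho^2)+\log\tfrac{|y|}\rho-\tfrac12\log(1+|y|^2)\le\sup_Ou+c_O,\qquad c_O=\tfrac12\log(1+\rho^2)-\log\rho .$$
For $|y|<\rho$ the bound is clear because $c_O\ge0$. On the hyperplane $z_0=0$ it follows by continuity. $\square$

**Lemma 3.** If $f$ is divergent, every $K_k(f)$ has empty interior. Hence a countable union of convergence sets is never all of $\mathbb P^n$.

*Proof.* Suppose $K_k(f)\supset O$ with $O$ open and nonempty. By Lemma 2, $u_{h_m}\le k+c_O$ on $\mathbb P^n$, that is, $|h_m(z)|\le e^{m(k+c_O)}|z|^m$ for all $m\ge1$. On the polydisc $|z_i|\le1$ we have $|z|\le\sqrt{n+1}$, so Cauchy's estimates give $|a_\alpha|\le\bigl(e^{k+c_O}\sqrt{n+1}\bigr)^{|\alpha|}$ for $|\alpha|\ge1$, and $f$ is convergent, a contradiction. A countable union of convergence sets is thus a countable union of closed sets with empty interior, and Baire's theorem applies. $\square$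

## 3. Countable unions of convergence sets

The definitions are in place. The following question comes from Juan Chen and Daowei Ma, "Pluripolar hulls and convergence sets", arXiv:1710.08827 (2017), where the answer is "We do not know":

> Is the union of a countable collection of convergence sets in $\mathbb P^n$ necessarily a convergence set in $\mathbb P^n$?

Two known facts accompany it. The intersection of a countable collection of convergence sets is not necessarily a convergence set. On the other hand, if $\Gamma=\{[1:z:\psi(z)]:z\in\mathbb C\}\subset\mathbb P^2$ with $\psi$ a transcendental entire function, then the union of a countable collection of convergence sets contained in $\Gamma$ is again a convergence set.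

**A case by hand: adding a hypersurface.** Let $E=\operatorname{Conv}(f)$ with $f=\sum h_m$ divergent, and let $P$ be homogeneous of degree $d\ge1$. Consider
$$w_m=\tfrac12u_{h_m}+\tfrac12u_P\in\mathcal H\qquad(m\ge1,\ h_m\ne0),$$
which is $u$ of the polynomial $h_m^{\,d}P^{\,m}$. Where $P=0$ all $w_m$ are $-\infty$. At a point of $E$ they are bounded above. At a point outside $E\cup\{P=0\}$ the number $u_P(x)$ is finite and $\sup_mw_m(x)=\infty$. The union is not $\mathbb P^n$ by Baire, as in Lemma 3. So $E\cup\{P=0\}$ is a convergence set by Lemma 1.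

**Where the product trick stops.** Replace the hypersurface by a second convergence set $F=\operatorname{Conv}(g)$, where $g=\sum p_l$ with $p_l$ homogeneous of degree $l$. Try the functions $(1-t)u_{h_m}+tu_{p_l}$. On $F$ the first term is a problem, since $S=\sup_{\mathbb P^n}u_{h_m}$ is unbounded as $m$ varies. To pay for it we need $t\cdot(\text{something}\le -S/t)$ on $F$. Put $M_l=\sup_{\mathbb P^n}u_{p_l}$ and normalize $v=u_{p_l}-M_l\le0$. At a point of $F$ where $u_{p_l}\le k$ we have $v\le k-M_l$, so $t$ slightly above $S/M_l$ pays the bill when $M_l$ is large. But at a point $x\notin E\cup F$ this costs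
$$t\,v(x)\approx-S\Bigl(1-\frac{u_{p_l}(x)}{M_l}\Bigr),$$
which destroys almost all of what $u_{h_m}(x)\le S$ can provide unless $u_{p_l}(x)$ is nearly as large as $M_l$. Membership in $F$ says nothing about $M_l-u_{p_l}(x)$. For a hypersurface this difficulty does not occur, because $v=-\infty$ there while $v(x)$ stays fixed. Section 11 turns this observation into a positive theorem. In general the gap cannot be closed:

> **Theorem A.** For every $n\ge2$ there are two disjoint compact convergence sets $X,Y\subset\mathbb P^n$ such that $X\cup Y$ is not a convergence set. More precisely, there are points $x_1,x_2,\dots\notin X\cup Y$ such that for every formal power series $f$ with $\operatorname{Conv}(f)\supseteq X\cup Y$, $\operatorname{Conv}(f)$ contains infinitely many $x_j$.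

The countable collection $X,Y,Y,Y,\dots$ then answers the question: no, for every $n\ge2$, and already for two sets.

## 4. Bounds on two circles propagate to the annulus between them

Let $\varphi:\mathbb C^*\to\mathbb C^{n+1}\setminus\{0\}$ be holomorphic, $0<r<1$, and let $C$, $D$ be the images in $\mathbb P^n$ of $|\tau|=r$ and $|\tau|=1/r$ under $\tau\mapsto[\varphi(\tau)]$. Let $f=\sum h_m$. Suppose that one $K_k(f)$ contains $C\cup D$. With $M=\max\{|\varphi(\tau)|:|\tau|=r\text{ or }1/r\}$, the holomorphic function $h_m\circ\varphi$ is bounded by $(e^kM)^m$ on both boundary circles. By the maximum principle,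
$$|h_m(\varphi(\tau))|\le(e^kM)^m\qquad\text{for all }m\ge1,\ r\le|\tau|\le1/r. \tag{3}$$
By (1), $f$ converges along every point of the annulus. So uniform bounds on $C\cup D$ force convergence outside $C\cup D$.

The obvious attempt is $X=C$, $Y=D$. If $C\cup D=\operatorname{Conv}(f)=\bigcup_kK_k(f)$, Baire's theorem gives a $k$ for which $K_k(f)$ contains a nonempty relatively open subset of $C$ and one of $D$. These are arcs, and the maximum principle on the annulus needs the whole boundary. The argument stops here.

The way past this point is to choose $X$ and $Y$ so that every relatively open piece contains whole circles, in matching pairs. We take curves $S_1,S_2,\dots$, on each of them circles $C_j$ and $D_j$ bounding an annulus, and let $X=\overline{\bigcup C_j}$, $Y=\overline{\bigcup D_j}$. We arrange that for any nonempty relatively open $O_X\subset X$, $O_Y\subset Y$ there are infinitely many $j$ with $C_j\subset O_X$ and $D_j\subset O_Y$. Then Baire and (3) finish the argument. The work lies in making $X$ and $Y$, separately, convergence sets.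

## 5. Hulled compact sets, and why circles on simple curves are not hulled

**Definition 5 ($V_K$, hulled).** For compact $K\subset\mathbb P^n$ let $V_K(x)=\sup\{u(x):u\in\mathcal H,\ u\le0\text{ on }K\}$. Call $K$ *hulled* if $V_K=\infty$ on $\mathbb P^n\setminus K$.

**Example.** The point $a=[1:0:0]\in\mathbb P^2$ is hulled. If $x\ne a$, some coordinate $x_i$ with $i\ge1$ is nonzero. Then $u_{kz_i}(a)=-\infty$ and $u_{kz_i}(x)\to\infty$ as $k\to\infty$.

**Non-example: a circle on a line.** Let $C=\{[1:\tau:0]:|\tau|=r\}$. If $u_P\le0$ on $C$ and $p(\tau)=P(1,\tau,0)$, then $|p|\le(1+r^2)^{d/2}$ on $|\tau|=r$, hence $|p(\tau)|\le(1+r^2)^{d/2}\max(1,|\tau|/r)^d$ for all $\tau$. So $V_C$ is finite on the whole affine line $\{[1:\tau:0]\}$.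

**Non-example: a circle on an entire graph.** Let $C=\{[1:\zeta:\psi(\zeta)]:|\zeta|=r\}$ with $\psi$ entire. If $u_P\le0$ on $C$, then $|P(1,\zeta,\psi(\zeta))|\le M^d$ on the circle, with $M=\max_{|\zeta|=r}|(1,\zeta,\psi(\zeta))|$, hence on the disc. So $V_C\le\log M$ on the disc.

On a line, the degree of $P$ controls growth outward. On an entire graph, the maximum principle controls what happens inward. To have a chance that a circle $C$ alone is hulled, both must fail. We therefore use a curve parametrized by $\tau\in\mathbb C^*$ with essential singularities at $\tau=0$ and at $\tau=\infty$. By (3) the pair $C\cup D$ on one curve is then still not hulled: its $V$ is finite on the annulus. The plan is to show that finite unions of circles on *different* such curves are hulled.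

In Sections 6–8 we work in $\mathbb P^2$ with coordinates $(z_0,z_1,z_2)$, affine coordinates $\zeta=z_1/z_0$, $w=z_2/z_0$, and $b=[0:0:1]$. Fix a metric on $\mathbb P^2$ inducing its topology. $\mathbb B(a,\varrho)$ denotes its open balls.

## 6. Lacunary curves with essential singularities at both ends

Let
$$n_k=(k!)^2,\qquad c_k=e^{-kn_k},\qquad \varepsilon_k=(-1)^k,\qquad g(\tau)=\sum_{k\ge1}c_k\tau^{\varepsilon_kn_k}\quad(\tau\in\mathbb C^*).$$
The $k$-th term has modulus at most $e^{-n_k(k-|\log|\tau||)}$, so the series converges on $\mathbb C^*$, locally uniformly. It has infinitely many positive and infinitely many negative powers. Also $\sum c_k\le\sum_{k\ge1}e^{-k}<1$.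

**The curve attached to data $(\alpha,\beta,L,\delta)$.** Let $\alpha\ne\beta$ in $\mathbb C$, $L(z_0,z_1)$ a linear form, $\delta\in(0,1]$. Use on $\mathbb C^3$ the linear coordinates
$$y_0=z_1-\beta z_0,\qquad y_1=z_1-\alpha z_0,\qquad y_2=z_2-L(z_0,z_1).$$
They are independent because $\alpha\neq\beta$, and $b=[0:0:1]_y$ in them. Let
$$S=\{x_\tau=[1:\tau:\delta g(\tau)]_y:\tau\in\mathbb C^*\},$$
and let $\varphi(\tau)\in\mathbb C^3$ be the vector with $y$-coordinates $(1,\tau,\delta g(\tau))$.

On $S$ we have $\tau=y_1/y_0=(\zeta-\alpha)/(\zeta-\beta)$. Since $y_0-y_1=(\alpha-\beta)z_0$, the vector $\varphi(\tau)$ has $z_0=(1-\tau)/(\alpha-\beta)$. So exactly one point of $S$, namely $x_1$ (that is, $\tau=1$), has $z_0=0$. Dividing $y_2=\delta g(\tau)y_0$ by $z_0$ shows that the rest of $S$ is the graph over $\mathbb C\setminus\{\alpha,\beta\}$ of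
$$G(\zeta)=L(1,\zeta)+(\zeta-\beta)\,\delta\,g\!\left(\frac{\zeta-\alpha}{\zeta-\beta}\right). \tag{4}$$
Near $\zeta=\alpha$ the map $\zeta\mapsto\tau$ is biholomorphic with $\alpha\mapsto0$, and $\zeta-\beta\ne0$. As $g$ has infinitely many negative powers, $G$ has an essential singularity at $\alpha$.

**Degrees.** For $k\ge2$ let $s_k^\pm=\max\{n_l:l\le k,\ \varepsilon_l=\pm1\}$. Signs alternate, so $\{s_k^+,s_k^-\}=\{n_k,n_{k-1}\}$. Also $s_k^-\ge n_1=1$ and $s_k^+\ge n_2=4$. Put
$$d_k=s_k^++s_k^-=n_k+n_{k-1}\in[n_k,2n_k],\qquad N_k=\frac{n_{k+1}}{d_k}.$$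
Since $n_{k+1}=(k+1)^2n_k$,
$$\tfrac12(k+1)^2\le N_k\le(k+1)^2. \tag{5}$$

The next lemma is the engine. Truncating $g$ after the $k$-th term gives a polynomial of degree $d_k$ that is tiny on $S$, with size governed by the first omitted term. That term has exponent $\varepsilon_{k+1}n_{k+1}$, so according to the parity of $k$ the polynomial grows with $|\tau|$ or with $1/|\tau|$.

**Lemma 4.** There are $v_k\in\mathcal H$ $(k\ge2)$, depending on $S$, such that:

1. $v_k\le0$ on $\mathbb P^2$.
2. For each $x\notin S\cup\{b\}$ there is $c(x)$ with $v_k(x)\ge-k-c(x)$ for all large $k$.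
3. For each $\rho>1$ there are $c,k_0$ with
$$\bigl|v_k(x_\tau)-N_k\bigl(\varepsilon_{k+1}\log|\tau|-(k+1)\bigr)\bigr|\le c\qquad(\rho^{-1}\le|\tau|\le\rho,\ k\ge k_0).$$

So on $S$ the function $v_k$ is of size about $-N_k(k+1)$, that is, of order $-k^3$, while off $S\cup\{b\}$ it is no lower than about $-k$.

*Proof.* Let $g_k=\sum_{l\le k}c_l\tau^{\varepsilon_ln_l}$ and
$$P_k=y_1^{s_k^-}y_0^{s_k^+-1}y_2-\delta\sum_{l\le k}c_l\,y_1^{s_k^-+\varepsilon_ln_l}\,y_0^{s_k^+-\varepsilon_ln_l}.$$
This is homogeneous of degree $d_k$, and all exponents are nonnegative: if $\varepsilon_l=1$ then $n_l\le s_k^+$, and if $\varepsilon_l=-1$ then $n_l\le s_k^-$. Put $|y|_\infty=\max|y_i|$ and $\tilde v_k=\frac1{d_k}\log|P_k|-\log|y|_\infty$. The norms $|y|_\infty$ and $|z|$ are comparable, so $\tilde v_k-u_{P_k}$ is bounded independently of $k$. Hence it suffices to prove (2) and (3) for $\tilde v_k$, together with an upper bound for $\tilde v_k$ independent of $k$. Then $v_k=u_{P_k}-\text{const}$ works for a suitable constant independent of $k$.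

**Upper bound.** If $|y|_\infty\le1$ then $|P_k|\le1+\sum c_l\le2$. So $\tilde v_k\le\frac{\log2}{d_k}\le\log2$.

**Lower bound off $S\cup\{b\}$.** There are three cases. The remaining one, $y_0=y_1=0$, is $x=b$.

*Case $y_0=1$, $y_1=\tau\ne0$.* Here $P_k=\tau^{s_k^-}(y_2-\delta g_k(\tau))$. Since $x\notin S$, $y_2\ne\delta g(\tau)=\lim\delta g_k(\tau)$, so $|y_2-\delta g_k(\tau)|$ is bounded below by a positive constant for large $k$. As $0\le s_k^-/d_k\le1$ and $d_k\ge1$, $\tilde v_k(x)$ is bounded below for large $k$.

*Case $y_0=1$, $y_1=0$.* The first term of $P_k$ vanishes because $s_k^-\ge1$. In the sum, only a term in which $y_1$ has exponent $0$ survives, namely the one with $\varepsilon_l=-1$, $n_l=s_k^-$. So $|P_k|=\delta c_l$ for some $l\le k$. Since $c_l\ge c_k=e^{-kn_k}$ and $n_k\le d_k$, we get $\tilde v_k(x)\ge-k-|\log\delta|-\log|y|_\infty$.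

*Case $y_0=0$, $y_1=1$.* The first term vanishes because $s_k^+-1>0$. Only the term with $\varepsilon_l=1$, $n_l=s_k^+$ survives, and the same bound results.

**Size on $S$.** We have $P_k(1,\tau,\delta g(\tau))=\delta\tau^{s_k^-}R_k(\tau)$ with $R_k=g-g_k=\sum_{l>k}c_l\tau^{\varepsilon_ln_l}$. Let $k\ge\max(2,\log\rho)$ and $\rho^{-1}\le|\tau|\le\rho$. The term $l=k+1$ has modulus
$$\exp\bigl(n_{k+1}(\varepsilon_{k+1}\log|\tau|-(k+1))\bigr)\ge e^{-2(k+1)n_{k+1}},$$
because $|\log|\tau||\le\log\rho\le k$. For $l\ge k+2$ the $l$-th term is at most $e^{-n_l(l-\log\rho)}\le e^{-n_l}$ in modulus. Moreover $n_l\ge n_{k+2}=(k+2)^2n_{k+1}$, so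
$$2(k+1)n_{k+1}\le\frac{2(k+1)}{(k+2)^2}\,n_l\le\tfrac12n_l ,$$
where the last step is $4(k+1)\le(k+2)^2$. So the $l$-th term is at most $e^{-n_l/2}$ times the modulus of the leading term, and all terms $l\ge k+2$ together are at most $\sum_{l\ge4}e^{-n_l/2}\le\frac12$ times it ($n_4=576$). Hence $\log|R_k|$ differs from $n_{k+1}(\varepsilon_{k+1}\log|\tau|-(k+1))$ by at most $\log2$. Now
$$\tilde v_k(x_\tau)=\frac{\log\delta+s_k^-\log|\tau|+\log|R_k(\tau)|}{d_k}-\log|(1,\tau,\delta g(\tau))|_\infty .$$
Here $|\log\delta|/d_k\le|\log\delta|$, $|s_k^-\log|\tau||/d_k\le\log\rho$, and the last logarithm is bounded on the compact annulus. This gives (3). $\square$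

The second lemma lets us put the two circles where we want them.

**Lemma 5 (placement).** Let $p=(\alpha,p')$, $q=(\beta,q')$ be points of the affine chart $(\zeta,w)$ with $\alpha\ne\beta$, and let $O_p,O_q$ be neighborhoods of them. Let $L$ be the linear form with $L(1,\alpha)=p'$, $L(1,\beta)=q'$. Then there are $r\in(0,1)$, $\delta\in(0,1]$ such that on the corresponding $S$ the circles $C=\{x_\tau:|\tau|=r\}$ and $D=\{x_\tau:|\tau|=1/r\}$ satisfy $C\subset O_p$, $D\subset O_q$.

*Proof.* At $z=(1,\alpha,p')$ we have $y=(\alpha-\beta,0,0)$, so $p=[1:0:0]_y$. At $z=(1,\beta,q')$ we have $y=(0,\beta-\alpha,0)$, so $q=[0:1:0]_y$. Given $r$, choose $\delta\in(0,1]$ with $\delta\max_{r\le|\tau|\le1/r}|g|\le r$. On $C$, $x_\tau=[1:\tau:\delta g]_y$ has second and third entries of modulus $\le r$. On $D$, $x_\tau=[1/\tau:1:\delta g/\tau]_y$ has first and third entries of modulus $\le r$. As $r\to0$ these tend uniformly to $p$ and $q$, so a small $r$ works. $\square$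

## 7. Finite unions of circles on different curves are hulled

We need two notions from pluripotential theory. A function $u:\mathbb C^N\to[-\infty,\infty)$ is *plurisubharmonic* if it is upper semicontinuous and its restriction to every complex line is subharmonic or $\equiv-\infty$. The property is local, and the maximum of finitely many plurisubharmonic functions is plurisubharmonic. The example to keep in mind is $\frac1d\log|p|$ for a nonzero polynomial $p$ of degree $\le d$, where $d\ge1$. It also satisfies $u\le\log^+|\cdot|+O(1)$.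

**Siciak–Zaharjuta theorem** (M. Klimek, *Pluripotential Theory*, Thm. 5.1.7). For compact $K\subset\mathbb C^N$, the supremum at any point of all plurisubharmonic $u\le\log^+|\cdot|+O(1)$ with $u\le0$ on $K$ equals, at that point,
$$\sup\{\tfrac1{\deg q}\log|q|:\ q\text{ a nonconstant polynomial},\ \|q\|_K\le1\}.$$

For instance, for $K=\{|z|\le1\}\subset\mathbb C$ both sides are $\log^+|z|$. For $|z|\ge1$ the polynomial $q(z)=z$ attains it.

**Proposition 6.** Let $S_1,\dots,S_s$ be curves as in Section 6 with $S_i\cap S_j$ countable for $i\ne j$. Let $C_i=\{x_\tau^{(i)}:|\tau|=r_i\}\subset S_i$ with any $r_i>0$. Then $K=C_1\cup\dots\cup C_s$ is hulled.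

*Proof.* Let $\Sigma=\{b\}\cup\bigcup_{i\ne j}(S_i\cap S_j)$, a countable set, and let $v_k^{(i)}$ be the functions of Lemma 4 for $S_i$.

**Step 1: $V_K=\infty$ off $K\cup\Sigma$.** This step builds a function in $\mathcal H$ that is $\le0$ on $K$ and $\ge A$ at a given point. We start from a large constant $\Lambda$. For each $i$ we add a small multiple of some $v_m^{(i)}$ that is $\le-\Lambda$ on $C_i$ and costs little at $x$.

Let $x\notin K\cup\Sigma$ and $A>0$. Choose a linear form $\ell$ with $\ell(x)\ne0$, scaled so that $u_\ell\le0$. Write $u_\ell(x)=-c_0>-\infty$, so $c_0\ge0$.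

*(i) Indices $i$ with $x\notin S_i$.* By Lemma 4(3) and (5), on $C_i$
$$v_m^{(i)}\le N_m\bigl(|\log r_i|-(m+1)\bigr)+c .$$
For large $m$ we have $|\log r_i|\le\frac14(m+1)$, so the right side is at most $-\frac34N_m(m+1)+c\le-\frac38(m+1)^3+c\le-\frac14(m+1)^3$. Since $x\notin S_i\cup\{b\}$, Lemma 4(2) gives $v_m^{(i)}(x)\ge-m-c_i$. Given a positive integer $\Lambda$, put $t_i=4\Lambda/(m+1)^3$, a rational number. For $m=m_i$ large enough,
$$t_iv_{m_i}^{(i)}\le-\Lambda\ \text{ on }C_i,\qquad t_iv^{(i)}_{m_i}(x)\ge-\frac{4\Lambda(m+c_i)}{(m+1)^3}\ge-1,\qquad 0<t_i\le\frac1{2s}. \tag{6}$$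
So circles on curves not through $x$ cost at most $1$ each, however large $\Lambda$ is.

*(ii) An index with $x\in S_i$.* As $x\notin\Sigma$, there is at most one. Say $i=1$, $x=x_\tau^{(1)}$. Then $|\tau|\ne r_1$ because $x\notin K$. Now $v_k$ is very negative at $x$ too, and we must use the difference between $|\tau|$ and $r_1$. Restrict to those $k$ whose parity gives
$$\theta:=\varepsilon_{k+1}(\log|\tau|-\log r_1)>0 .$$
Odd $k$ serve when $|\tau|>r_1$, even $k$ when $|\tau|<r_1$. This is where the powers of both signs in $g$ are used. Put $v_k=v_k^{(1)}$ and $\mu_k=-\max_{C_1}v_k$. Apply Lemma 4(3) with $\rho$ so large that $r_1,|\tau|\in[\rho^{-1},\rho]$. For large $k$,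
$$\bigl|\mu_k-N_k(k+1-\varepsilon_{k+1}\log r_1)\bigr|\le c,\qquad\tfrac12N_k(k+1)\le\mu_k\le2N_k(k+1),$$
$$v_k(x)\ge N_k\bigl(\varepsilon_{k+1}\log|\tau|-(k+1)\bigr)-c=N_k\theta+N_k\bigl(\varepsilon_{k+1}\log r_1-(k+1)\bigr)-c\ge-\mu_k+N_k\theta-2c .$$
Let $\Lambda=(k+1)^2$ and choose a rational $t\in[\Lambda/\mu_k,(\Lambda+1)/\mu_k]$. Since $\mu_k\ge\frac12N_k(k+1)\ge\frac14(k+1)^3$, we have $t\le\frac12$ for large $k$. On $C_1$, $tv_k\le-t\mu_k\le-\Lambda$. At $x$, using $t\mu_k\le\Lambda+1$, and for $k$ so large that $N_k\theta\ge4c$,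
$$\Lambda+tv_k(x)\ge-1+t(N_k\theta-2c)\ge-1+\frac\Lambda{\mu_k}\cdot\frac{N_k\theta}2\ge-1+\frac{(k+1)^2N_k\theta}{4N_k(k+1)}=-1+\frac{(k+1)\theta}4 .$$
The gain per unit of depth is only about $\theta/(k+1)$, but the depth is $\Lambda=(k+1)^2$, so the total gain is unbounded. Fix such a $k$ with right side $\ge A+s+c_0$. This fixes $\Lambda$. Only then choose $m_i,t_i$ for $i\ge2$ by (i), and put
$$W=\Lambda+tv_k+\sum_{i\ge2}t_iv_{m_i}^{(i)}+\Bigl(1-t-\sum_{i\ge2}t_i\Bigr)u_\ell .$$
The coefficients are rational and sum to $1$, and the last one is at least $1-\frac12-\frac{s-1}{2s}>0$. So $W\in\mathcal H$. Apart from the constant $\Lambda$ all summands are $\le0$, and on each $C_i$ one of them is $\le-\Lambda$. So $W\le0$ on $K$. Moreover $W(x)\ge(A+s+c_0)-(s-1)-c_0\ge A$.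

*(iii) If $x$ lies on no $S_i$*, take an integer $\Lambda\ge A+s+c_0$, treat all indices by (i), and put $W=\Lambda+\sum_it_iv_{m_i}^{(i)}+(1-\sum_it_i)u_\ell\in\mathcal H$. Again $W\le0$ on $K$, and $W(x)\ge\Lambda-s-c_0\ge A$.

As $A$ was arbitrary, $V_K(x)=\infty$.

**Step 2: $V_K=\infty$ on $\Sigma\setminus K$.** This step removes the countable exceptional set. We surround a bad point by a small sphere avoiding $\Sigma$, on which Step 1 applies, and fill in the ball by gluing in a constant.

Let $x\in\Sigma\setminus K$. First we find a line $H$ missing $K\cup\{x\}$. Pairs $(y,H)$ with $y\in C_i$ and $H$ a line through $y$ form a smooth manifold of real dimension $1+2=3$. Its image in the dual plane, of real dimension $4$, has measure zero. The lines through $x$ also form a set of measure zero. So some line $H=\{\ell_H=0\}$ misses $K\cup\{x\}$. Identify $\mathbb P^2\setminus H\cong\mathbb C^2$. For $P$ homogeneous of degree $d$, $p=P/\ell_H^d$ is a polynomial of degree $\le d$ on $\mathbb C^2$, and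
$$\tfrac1d\log|p|=u_P+\eta,\qquad\eta=\log\frac{|z|}{|\ell_H(z)|}\ \text{ continuous on }\mathbb C^2 .$$

Choose an open ball $\Omega\subset\mathbb C^2$ centered at $x$ with $\overline\Omega\cap K=\emptyset$ and $\partial\Omega\cap\Sigma=\emptyset$. Since $\Sigma$ is countable, all but countably many small radii work. Let $T>0$. Put $a=\max_K\eta$ and $a'=\min_{\partial\Omega}\eta$. Every point of $\partial\Omega$ is outside $K\cup\Sigma$, so by Step 1 there is $u\in\mathcal H$ with $u\le0$ on $K$ and $u>T+a-a'$ at that point, hence near it. By compactness finitely many such $u$ serve all of $\partial\Omega$. The functions $u+\eta-a$ are of the form $u_i=\frac1{d_i}\log|p_i|$ with $\deg p_i\le d_i$. They satisfy $u_i\le0$ on $K$, and $U:=\max_iu_i>T$ on $\partial\Omega$. Define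
$$\tilde U=\max(U,T)\text{ on }\Omega,\qquad\tilde U=U\text{ on }\mathbb C^2\setminus\Omega .$$
$U$ is continuous into $[-\infty,\infty)$, so $U>T$ on a neighborhood of the compact set $\partial\Omega$, and there $\tilde U=U$. So $\tilde U$ is plurisubharmonic on $\mathbb C^2$. It satisfies $\tilde U\le\log^+|\cdot|+O(1)$, $\tilde U\le0$ on $K$ and $\tilde U(x)\ge T$.

By the Siciak–Zaharjuta theorem there is a polynomial $q$ of degree $e\ge1$ with $|q|\le1$ on $K$ and $\frac1e\log|q(x)|\ge T-1$. Then $Q=\ell_H^{\,e}q$ is homogeneous of degree $e$ and $u_Q=\frac1e\log|q|-\eta$. So $u_Q\le-\min_K\eta$ on $K$ and $u_Q(x)\ge T-1-\eta(x)$. Therefore $V_K(x)\ge T-1-\eta(x)+\min_K\eta$. As $H$, and with it $\eta$, does not depend on $T$, letting $T\to\infty$ gives $V_K(x)=\infty$. $\square$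

## 8. Inductive construction of $X$ and $Y$

Let $U_0=\{|\zeta|<\frac1{10},|w|<\frac1{10}\}$ and $W_0=\{|\zeta-1|<\frac1{10},|w|<\frac1{10}\}$ in the affine chart.

For $j\ge1$ we construct curves $S_j$ as in Section 6 with parameters $\alpha_j,\beta_j,L_j,\delta_j$, numbers $r_j\in(0,1)$, circles $C_j=\{|\tau|=r_j\}$, $D_j=\{|\tau|=1/r_j\}$ on $S_j$, open sets $U_j\subset U_{j-1}$, $W_j\subset W_{j-1}$, and finite sets $\mathcal F_j,\mathcal G_j$ of homogeneous polynomials of positive degree. With $X^{(j)}=C_1\cup\dots\cup C_j$ and $Y^{(j)}=D_1\cup\dots\cup D_j$ we require: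

* (a) $|\alpha_j|<\frac1{10}$, $|\beta_j-1|<\frac1{10}$; the $\alpha_j$ are pairwise distinct, and so are the sums $\alpha_j+\beta_j$.
* (b) $C_j\subset U_{j-1}$, $D_j\subset W_{j-1}$, $X^{(j)}\subset U_j$, $Y^{(j)}\subset W_j$.
* (c) $u_P\le0$ on $\overline{U_j}$ for $P\in\mathcal F_j$; and for each $x$ with $\operatorname{dist}(x,X^{(j)})\ge\frac1j$ there is $P\in\mathcal F_j$ with $u_P(x)>\log j$. The same holds for $W_j,Y^{(j)},\mathcal G_j$.
* (d) Once $C_i,D_i$ are chosen, fix sequences $(a_{i,\sigma})_{\sigma\ge1}$ dense in $C_i$ and $(b_{i,\sigma})_{\sigma\ge1}$ dense in $D_i$. Fix beforehand a map $j\mapsto(i,\sigma,i',\sigma')$ from $\{2,3,\dots\}$ to $\mathbb N_{\ge1}^4$ with $i,i'<j$, taking each value infinitely often. For $j\ge2$ require $C_j\subset\mathbb B(a_{i,\sigma},\frac1j)$ and $D_j\subset\mathbb B(b_{i',\sigma'},\frac1j)$.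

A map as in (d) exists: take a sequence listing every quadruple infinitely often, and replace its $j$-th entry by $(1,1,1,1)$ whenever $i,i'<j$ fails. Condition (c) makes $X$ and $Y$ convergence sets, and (d) supplies the matching pairs.

**Step $j$, part one: choosing the curve.** The open set $U_{j-1}\cap\mathbb B(a_{i,\sigma},\frac1j)$ contains $a_{i,\sigma}\in X^{(j-1)}\subset U_{j-1}$, so it is nonempty (for $j=1$ use $U_0$). Choose in it a point $p_j$ with $\zeta$-coordinate $\alpha_j\notin\{\alpha_1,\dots,\alpha_{j-1}\}$. Similarly choose $q_j\in W_{j-1}\cap\mathbb B(b_{i',\sigma'},\frac1j)$ (for $j=1$, $q_1\in W_0$) with $\zeta$-coordinate $\beta_j$ such that $\alpha_j+\beta_j$ differs from all earlier sums. This is possible since the $\zeta$-coordinates of a nonempty open set are infinite in number. As $U_{j-1}\subset U_0$ and $W_{j-1}\subset W_0$, (a) holds, and no $\alpha$ equals any $\beta$. Lemma 5 gives $S_j$ with $C_j$, $D_j$ inside these open sets.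

**Part two: $S_i\cap S_j$ is countable for $i\ne j$.** This is what Proposition 6 needs. At most one point of $S_i$ has $z_0=0$. The other intersection points correspond to zeros of $G_i-G_j$, with $G$ as in (4), on the connected set $\mathbb C\setminus\{\alpha_i,\beta_i,\alpha_j,\beta_j\}$. This function is not identically $0$: $G_i$ has an essential singularity at $\alpha_i$, while $G_j$ is holomorphic there, since $\alpha_i\ne\alpha_j,\beta_j$. So its zeros are isolated, hence countable.

**Part three: choosing $\mathcal F_j$ and $U_j$.** By Proposition 6 with radii $r_i$, resp. $1/r_i$, both $X^{(j)}$ and $Y^{(j)}$ are hulled. So for each $x$ in the compact set $\{\operatorname{dist}(x,X^{(j)})\ge\frac1j\}$ there is $u\in\mathcal H$ with $u\le0$ on $X^{(j)}$ and $u(x)>\log j+1$. Subtracting $1$ gives $P$ with $u_P<0$ on $X^{(j)}$ and $u_P(x)>\log j$. The last inequality persists near $x$, so by compactness finitely many such $P$ suffice, and they form $\mathcal F_j$. The set where all $u_P$, $P\in\mathcal F_j$, are $<0$ is an open neighborhood of the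 compact set $X^{(j)}$. Also $X^{(j)}\subset U_{j-1}$, since $X^{(j-1)}\subset U_{j-1}$ and $C_j\subset U_{j-1}$. So there is an open $U_j\supset X^{(j)}$ with $U_j\subset U_{j-1}$ and $u_P\le0$ on $\overline{U_j}$ for all $P\in\mathcal F_j$. Proceed likewise for $\mathcal G_j,W_j$.

**The sets.** Put
$$X=\overline{\bigcup_jC_j},\qquad Y=\overline{\bigcup_jD_j} .$$
Then $X\subset\overline{U_0}$ and $Y\subset\overline{W_0}$ are disjoint compact sets.

**$X$ and $Y$ are convergence sets in $\mathbb P^2$.** We check that $\mathcal F=\bigcup_j\mathcal F_j$ detects $X$ in the sense of Lemma 1. Fix $j$. All $C_i$ lie in $U_j$: for $i\le j$ by $X^{(j)}\subset U_j$, and for $i>j$ because $C_i\subset U_{i-1}\subset U_j$. So $X\subset\overline{U_j}$, and $u_P\le0$ on $X$ for all $P\in\mathcal F$. If $x\notin X$, then for all $j\ge1/\operatorname{dist}(x,X)$ we have $\operatorname{dist}(x,X^{(j)})\ge\operatorname{dist}(x,X)\ge\frac1j$, so some $P\in\mathcal F_j$ has $u_P(x)>\log j$. Hence $\sup_{\mathcal F}u_P(x)=\infty$. Thus $X=\{\sup_{\mathcal F}u_P<\infty\}\ne\mathbb P^2$,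 and Lemma 1 applies. The same argument with $\mathcal G=\bigcup_j\mathcal G_j$ works for $Y$.

**$X$ and $Y$ are convergence sets in $\mathbb P^n$, $n\ge3$.** Identify $\mathbb P^2$ with $\{z_3=\dots=z_n=0\}$, and apply Lemma 1 to $\mathcal F\cup\{kz_i:k\ge1,\ 3\le i\le n\}$. Where some $z_i\ne0$ with $i\ge3$, the supremum is $\infty$. On $\mathbb P^2$ the functions $u_{kz_i}$ are $-\infty$, so the supremum is finite exactly on $X$. The same works for $Y$.

## 9. Every $\operatorname{Conv}(f)$ containing $X\cup Y$ is too large

We complete the proof of Theorem A. Let $\varphi_j:\mathbb C^*\to\mathbb C^3\subset\mathbb C^{n+1}$ be the lift of $S_j$ from Section 6, and $x_j=[\varphi_j(-1)]$.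

**Step 1: the points $x_j$ lie outside $X\cup Y$.** At $\tau=-1$ we have $z_0=2/(\alpha_j-\beta_j)\ne0$, and $y_1=-y_0$ reads $\zeta-\alpha_j=-(\zeta-\beta_j)$, so $\zeta=\frac{\alpha_j+\beta_j}2$. By (a), $|\zeta-\frac12|<\frac1{10}$. So $x_j\notin\overline{U_0}\cup\overline{W_0}\supset X\cup Y$. The sums $\alpha_j+\beta_j$ are distinct, so the $x_j$ are distinct points.

**Step 2: Baire gives one bound on open pieces of both sets.** Let $f=\sum h_m$ be any formal power series with $\operatorname{Conv}(f)\supseteq X\cup Y$. The sets $K_k(f)$ of (2) are closed, increasing in $k$, and have union $\operatorname{Conv}(f)$. By Baire's theorem in the nonempty compact metric spaces $X$ and $Y$, and since the $K_k(f)$ increase, there are a single $k$ and nonempty relatively open $O_X\subset X$, $O_Y\subset Y$ contained in $K_k(f)$.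

**Step 3: the pieces contain matching pairs of whole circles.** The points $a_{i,\sigma}$ are dense in $\bigcup_iC_i$, hence in $X$. Likewise the $b_{i',\sigma'}$ are dense in $Y$. So there are $(i,\sigma,i',\sigma')$ and $\varrho>0$ with $X\cap\mathbb B(a_{i,\sigma},\varrho)\subset O_X$ and $Y\cap\mathbb B(b_{i',\sigma'},\varrho)\subset O_Y$. By (d), infinitely many $j>1/\varrho$ are assigned this quadruple. For each of them $C_j\subset O_X$ and $D_j\subset O_Y$, so $C_j\cup D_j\subset K_k(f)$.

**Step 4: the maximum principle.** For such $j$, (3) with $\varphi=\varphi_j$, $r=r_j$ and $M_j=\max\{|\varphi_j(\tau)|:|\tau|=r_j\text{ or }1/r_j\}$ gives at $\tau=-1$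
$$|h_m(\varphi_j(-1))|\le(e^kM_j)^m\qquad\text{for all }m\ge1 .$$
By (1), $x_j\in\operatorname{Conv}(f)$. This holds for infinitely many $j$, and $x_j\notin X\cup Y$. So $\operatorname{Conv}(f)\ne X\cup Y$ for every $f$, and Theorem A is proved. $\blacksquare$

Evaluating (3) at any $\tau$ in the annulus instead of $-1$ shows more: every $\operatorname{Conv}(f)\supseteq X\cup Y$ contains the whole annulus $\{x_\tau:r_j\le|\tau|\le1/r_j\}\subset S_j$ for infinitely many $j$.

## 10. A characterization of convergence sets

The remaining two sections contain the positive side.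

> **Theorem B.** A set $E\subsetneq\mathbb P^n$ is a convergence set if and only if there are increasing compact sets $K_k$ with $E=\bigcup_kK_k$ and constants $\gamma_k$ such that, for every $x\notin E$,
> $$\sup\{u(x):u\in\mathcal H,\ u\le\gamma_k\text{ on }K_k\text{ for all }k\}=\infty. \tag{7}$$

Call the functions $u$ in (7) admissible.

**Example.** For $E=\{z_0=0\}$ take $K_k=E$, $\gamma_k=0$. All $u_{cz_0}$ with $c\ne0$ are admissible, and they are unbounded at each $x\notin E$.

*Proof.* **Necessity.** If $E=\operatorname{Conv}(f)$, take $K_k=K_k(f)$ and $\gamma_k=k$. The functions $u_{h_m}$ with $m\ge1$, $h_m\ne0$ are admissible, and by (1) their supremum is infinite at each $x\notin E$.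

**Sufficiency.** For each $A\in\mathbb N$ the open sets $\{u>A\}$, $u$ admissible, cover $\mathbb P^n\setminus E$ by (7). By Lindelöf's theorem countably many suffice. The union over $A$ of these countable families is a countable family. It is bounded by $\gamma_k$ on $K_k$, so its supremum is finite on $E$, and its supremum is $\infty$ off $E$. Since $E\ne\mathbb P^n$, Lemma 1 applies. $\square$

## 11. Unions with complete closed sets

In Section 3 the product trick worked for a hypersurface because one could be arbitrarily negative on it at bounded cost elsewhere. The following definition isolates this property.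

**Definition 6 (complete).** A closed $Z\subsetneq\mathbb P^n$ is *complete* if for every $x\notin Z$ there is $c$ such that for every $R>0$ some $v\in\mathcal H$ satisfies $v\le0$ on $\mathbb P^n$, $v\le-R$ on $Z$, and $v(x)\ge-c$.

**Example.** Every proper algebraic subset $Z$, in particular every point, is complete. Given $x\notin Z$, take $P$ homogeneous of positive degree with $P=0$ on $Z$ and $P(x)\ne0$. Then $v=u_P-\max u_P$ is $\le0$, equals $-\infty$ on $Z$, and is finite at $x$, so this one $v$ serves all $R$ with $c=-v(x)$.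

> **Theorem C.** If $E$ is a convergence set and $Z_1,Z_2,\dots$ are complete closed sets, then $E\cup\bigcup_iZ_i$ is a convergence set. In particular, the union of a convergence set with countably many proper algebraic subsets, or with any countable set, is a convergence set.

*Proof.* **Step 1: the union is not $\mathbb P^n$.** This is required in Theorem B. Write $E=\operatorname{Conv}(f)$ with $f$ divergent. Then $E=\bigcup_kK_k(f)$, and each $K_k(f)$ is closed with empty interior by Lemma 3. Suppose $Z_i\supset O$ with $O$ open and nonempty. Pick $x\notin Z_i$ and its constant $c$. For each $R$ the function $v$ of Definition 6 satisfies $v\le-R$ on $O$, so $v\le-R+c_O$ everywhere by Lemma 2. But $v(x)\ge-c$, which is impossible for $R>c+c_O$. So each $Z_i$ is closed with empty interior, and Baire's theorem gives the claim.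

**Step 2: checking the criterion.** Let $K_k,\gamma_k$ $(k\ge1)$ be as in Theorem B for $E$. Put
$$K_k'=K_k\cup Z_1\cup\dots\cup Z_k,\qquad\gamma_k'=\max(\gamma_1,\dots,\gamma_k,k).$$
The $K_k'$ are compact, increasing, with union $E\cup\bigcup Z_i$. Let $x\notin E\cup\bigcup Z_i$ and $A>0$. Choose $u\in\mathcal H$ with $u\le\gamma_k$ on $K_k$ for all $k$ and $u(x)\ge A$, and then an integer $s\ge1$ with $u\le s$ on $\mathbb P^n$. For $i\le s$ let $c_i$ be the constant for $(Z_i,x)$. Choose a rational $t_i\in(0,\frac1{2s}]$ with $t_ic_i\le\frac1s$, and $v_i\in\mathcal H$ with $v_i\le0$ on $\mathbb P^n$, $v_i\le-s/t_i$ on $Z_i$, and $v_i(x)\ge-c_i$. Let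
$$W=\Bigl(1-\sum_{i\le s}t_i\Bigr)u+\sum_{i\le s}t_iv_i\in\mathcal H ,\qquad\text{where }\sum_{i\le s}t_i\le\tfrac12 .$$
Then:

* on $K_k$: $W\le\max(\gamma_k,0)\le\gamma_k'$;
* on $Z_i$ with $i\le s$: the first term is $\le s$, $t_iv_i\le-s$, and the other terms are $\le0$, so $W\le0$;
* on $Z_i$ with $s<i\le k$: $W\le s<i\le k\le\gamma_k'$.

So $W\le\gamma_k'$ on $K_k'$ for every $k$, while $W(x)\ge\frac12A-\sum_{i\le s}t_ic_i\ge\frac12A-1$. As $A$ is arbitrary, (7) holds for the sets $K_k'$ with the constants $\gamma_k'$, and Theorem B applies.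

The final assertion follows from the example after Definition 6, since a countable set is a countable union of points. $\square$

Theorem A shows that Theorem C fails if the $Z_i$ are only assumed to be compact convergence sets, even for a single $Z_1$ disjoint from a compact $E$. In particular, neither of the sets $X$, $Y$ of Section 8 is complete.
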